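\title{Iterated wreath products in the automorphism group of a full shift}

\begin{abstract}
Let $\mathcal G$ be the class of groups that embed in the automorphism group of a full shift. We show that $\mathcal G$ is not closed under restricted wreath products with abelian base: $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^n)\notin\mathcal G$ for $n\ge2$, although $\mathbb Z_2$ and $\mathbb Z_2\wr\mathbb Z^n$ lie in $\mathcal G$. More generally, for nontrivial finite abelian groups $A,B$ and a finitely generated group $H$, the group $A\wr(B\wr H)$ lies in $\mathcal G$ if and only if $H$ is virtually cyclic. The obstruction combines a bound on the rank of an abelian group generated by automorphisms of given radius with a bound on the radius of products of commuting torsion automorphisms.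
\end{abstract}

\section{Introduction}

Let $\Sigma$ be a finite alphabet with $|\Sigma|\ge2$. The \emph{full shift} is the compact space $X=\Sigma^{\mathbb Z}$ with the shift map $\sigma(x)_i=x_{i+1}$, and $\operatorname{Aut}(X)$ is the group of self-homeomorphisms of $X$ that commute with $\sigma$. Its elements are the reversible cellular automata. Let $\mathcal G$ be the class of groups that are isomorphic to a subgroup of $\operatorname{Aut}(X)$. By a theorem of Kim and Roush \cite{KimRoush}, the automorphism group of a full shift over any finite alphabet embeds in $\operatorname{Aut}(X)$, so a group may be placed in $\mathcal G$ by a construction over an alphabet of our choice. The following facts are known.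
\begin{itemize}
\item Every group in $\mathcal G$ is countable and residually finite.
\item $\mathcal G$ is closed under commensurability and under countable graph products. In particular, a group with a finite-index subgroup in $\mathcal G$ lies in $\mathcal G$, and so does every finite group.
\item Finitely generated abelian groups lie in $\mathcal G$, and $\mathbb Z_2\wr\mathbb Z^n\in\mathcal G$ for all $n\ge1$.
\end{itemize}
Here $\mathbb Z_q=\mathbb Z/q\mathbb Z$, and $K\wr G$ is the restricted standard wreath product
\[
K\wr G=\Big(\bigoplus_{g\in G}K_g\Big)\rtimes G ,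
\]
where each $K_g$ is a copy of $K$ and $G$ permutes the copies by $gK_hg^{-1}=K_{gh}$. The direct sum is the \emph{base}. We identify $K$ with $K_1$, so that for $a\in K$ the conjugate $gag^{-1}$ is the copy of $a$ in $K_g$. One thinks of $K_g$ as a lamp placed at $g$.

\begin{example}\label{ex:lamplighter}
Let $\Sigma=\mathbb Z_2\times\mathbb Z_2$ and write configurations as pairs $(x,y)$ of binary sequences. Put $t(x,y)=(\sigma x,y)$ and $a(x,y)=(x,y+x)$. Then $t^{-k}at^k(x,y)=(x,y+\sigma^kx)$. These involutions commute, and a product of finitely many distinct ones changes $y$ when $x$ has a single $1$. Hence $\langle a,t\rangle\cong\mathbb Z_2\wr\mathbb Z$.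
\end{example}

When is $K\wr H\in\mathcal G$ for $K,H\in\mathcal G$? Residual finiteness gives a necessary condition. By Gruenberg's theorem, $K\wr H$ is residually finite if and only if $K$ and $H$ are residually finite and either $H$ is finite or $K$ is abelian. For finite $H$ the condition is also sufficient, since Kim and Roush showed that $\operatorname{Aut}(X)\wr H$ embeds in $\operatorname{Aut}(X)$. This leaves the following question, posed in \cite{Salo}.
\begin{quote}
If $K\in\mathcal G$ is abelian and $H\in\mathcal G$, is $K\wr H$ always in $\mathcal G$?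
\end{quote}
Such a group is countable and residually finite, and the groups $\mathbb Z_2\wr\mathbb Z^n$ do lie in $\mathcal G$, so the facts above suggest the answer yes. The answer is no, and it already fails when the operation $\mathbb Z_2\wr(\,\cdot\,)$ is applied twice.

For a group $H$ with a fixed finite generating set, the \emph{growth function} $\beta(R)$ is the number of elements of word length at most $R$. A group is \emph{virtually cyclic} if it has a cyclic subgroup of finite index; finite groups are included.

\begin{theorem}\label{thm:growth}
Let $K\ne1$ be a group, let $L$ be a group with an element of finite order $q\ge2$, and let $H$ be a finitely generated group whose growth function satisfies $\limsup_{R}\beta(R)/R^3=\infty$. Then $K\wr(L\wr H)\notin\mathcal G$. In particular $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^4)\notin\mathcal G$.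
\end{theorem}

Since $\mathbb Z_2$ and $\mathbb Z_2\wr\mathbb Z^4$ lie in $\mathcal G$, this answers the question. A finer argument for $\mathbb Z^2$ weakens the hypothesis on $H$, and a construction shows that the weaker hypothesis is exact when the lamp groups are finite abelian.

\begin{theorem}\label{thm:nonvc}
Let $K\ne1$, let $L$ have a nontrivial element of finite order, and let $H$ be finitely generated and not virtually cyclic. Then $K\wr(L\wr H)\notin\mathcal G$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $A,B$ be nontrivial finite abelian groups and let $H$ be a finitely generated group. Then $A\wr(B\wr H)\in\mathcal G$ if and only if $H$ is virtually cyclic. In particular $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^n)\in\mathcal G$ if and only if $n\le1$.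
\end{theorem}

For nonabelian $K$, Theorems~\ref{thm:growth} and~\ref{thm:nonvc} follow from Gruenberg's theorem, because $L\wr H$ is infinite; their content is the abelian case. We do not settle the case of torsion-free $L$, nor, for virtually cyclic $H$, the case of infinite $K$.

The negative results compare two estimates for the radius of a cellular automaton, the distance up to which its local rule looks. If $K\wr G\le\operatorname{Aut}(X)$ with $K\ne1$, then $G$ has at most exponentially many elements of radius at most $D$ (Section~\ref{sec:rank}). For $G=L\wr H$, a set of $m$ lamps of order $q$ has $q^m$ configurations, so one of them must have radius at least a constant times $m$. When $H=\mathbb Z^n$ and the lamps fill a cube, this is consistent with word length: a tour through the cube produces any configuration in $O(m)$ steps. The second estimate says that the radius is nevertheless $o(m)$. Its source is a lack of information, visible in the model case of Proposition~\ref{prop:model}. Section~\ref{sec:torsion} makes it quantitative for arbitrary commuting torsion elements and proves Theorem~\ref{thm:growth}; Section~\ref{sec:square}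 treats lamps on a square and proves Theorem~\ref{thm:nonvc}. Section~\ref{sec:construction} embeds $A\wr(B\wr\mathbb Z)$ and proves Theorem~\ref{thm:class}.

\section{Radius and fronts}\label{sec:fronts}

By the Curtis--Hedlund--Lyndon theorem, for every continuous shift-commuting map $\varphi:X\to X$ there is $r$ such that $\varphi(x)_0$ is determined by the word $x_{[-r,r]}$; then $\varphi(x)_i$ is determined by $x_{[i-r,i+r]}$ through the same rule. For $\varphi\in\operatorname{Aut}(X)$ the \emph{radius} $\|\varphi\|$ is the least integer $r\ge0$ that works for both $\varphi$ and $\varphi^{-1}$. Composing local rules gives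
\[
\|\varphi\psi\|\le\|\varphi\|+\|\psi\|,\qquad\|\varphi^{-1}\|=\|\varphi\| .
\]
Let $\iota$ be the reflection $(\iota x)_i=x_{-i}$. Since $\iota\sigma\iota=\sigma^{-1}$, the map $\varphi\mapsto\iota\varphi\iota$ is an automorphism of the group $\operatorname{Aut}(X)$, and it preserves the radius.

To bound the radius of a long product we need a quantity that is exactly additive along the product. It is obtained by following the first place where two configurations differ. A pair $P=(x,x')$ is \emph{left-asymptotic} if $x\ne x'$ and $x,x'$ agree on some half-line $(-\infty,i]$. Its \emph{front} is $d(P)=\min\{i:x_i\ne x'_i\}$. Write $\varphi P=(\varphi x,\varphi x')$; this pair is again left-asymptotic, because $\varphi$ is injective and has a local rule. The \emph{displacement} of $\varphi$ on $P$ is $\delta_\varphi(P)=d(\varphi P)-d(P)$, and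
\[
\delta_{\varphi\psi}(P)=\delta_\varphi(\psi P)+\delta_\psi(P).
\]
For an integer $r\ge0$, the \emph{$r$-class} of $P$ is the pair of words $(x_{[d-2r,d+2r]},x'_{[d-2r,d+2r]})$ with $d=d(P)$, recorded without the position $d$. It is what can be seen near the front, and the number of $r$-classes is at most
\[
N_r=|\Sigma|^{8r+2}.
\]

\begin{lemma}\label{lem:front}
Let $\varphi\in\operatorname{Aut}(X)$.
\begin{enumerate}
\item[(a)] $|\delta_\varphi(P)|\le\|\varphi\|$ for every left-asymptotic pair $P$.
\item[(b)] If $\|\varphi\|\le r$, then $\delta_\varphi(P)$ depends only on $\varphi$ and the $r$-class of $P$.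
\item[(c)] There are $\psi\in\{\varphi,\varphi^{-1},\iota\varphi\iota,\iota\varphi^{-1}\iota\}$ and a left-asymptotic pair $P$ with $\delta_\psi(P)=-\|\varphi\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $P=(x,x')$ and $i+\|\varphi\|<d(P)$, then $\varphi(x)_i=\varphi(x')_i$. So $\delta_\varphi(P)\ge-\|\varphi\|$. The same bound for $\varphi^{-1}$ on the pair $\varphi P$ gives $-\delta_\varphi(P)\ge-\|\varphi\|$.

(b) By (a), the front of $\varphi P$ is the least $i\in[d-r,d+r]$ with $\varphi(x)_i\ne\varphi(x')_i$, where $d=d(P)$. The symbols $\varphi(x)_i,\varphi(x')_i$ for these $i$ are computed from the $r$-class.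

(c) Let $D=\|\varphi\|$. For $D=0$ any pair works by (a). For $D\ge1$, minimality of $D$ gives $\psi\in\{\varphi,\varphi^{-1}\}$ and $x,x'$ that agree on $[-(D-1),D-1]$ with $\psi(x)_0\ne\psi(x')_0$. Let $z$ equal $x$ on $(-\infty,D-1]$ and $x'$ on $[D,\infty)$. If $\psi(x)_0\ne\psi(z)_0$, then $P=(x,z)$ is left-asymptotic, $d(P)\ge D$ and $d(\psi P)\le0$, so $\delta_\psi(P)\le-D$. Otherwise $\psi(z)_0\ne\psi(x')_0$, and $z,x'$ agree on $[-(D-1),\infty)$. Then $P=(\iota z,\iota x')$ has $d(P)\ge D$ and $d(\iota\psi\iota P)\le0$. In both cases (a) turns the inequality into an equality.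
\end{proof}

The shift has $\delta_\sigma(P)=-1$ on every pair, so $\|\sigma^m\|=m$: it needs no information to keep moving the front in one direction. A torsion element does need information, since its displacements along an orbit sum to zero. For instance, on two tracks the involution $g(x,y)=(\sigma^Ry,\sigma^{-R}x)$ moves a difference in the second track by $-R$ and a difference in the first track by $+R$; the class tells which case occurs. With many commuting involutions the class has to store one such bit for each of them.

\begin{proposition}[model case]\label{prop:model}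
Let $R\ge1$ and let $g_1,\dots,g_m\in\operatorname{Aut}(X)$ commute, with $g_i^2=1$ and $\|g_i\|\le R$. If $\|g_1\cdots g_m\|=mR$, then $2^m\le N_R$.
\end{proposition}

\begin{proof}
For $S\subseteq\{1,\dots,m\}$ put $g_S=\prod_{i\in S}g_i$. The full product is its own inverse, so by Lemma~\ref{lem:front}(c), after conjugating all $g_i$ by $\iota$ if necessary, it has displacement $-mR$ on some pair $P$. Apply first $g_S$ and then $g_{S^c}$. The two displacements are at least $-R|S|$ and $-R(m-|S|)$ and sum to $-mR$, so $d(g_SP)=d(P)-R|S|$ for every $S$. Since $g_ig_S=g_{S\triangle\{i\}}$, the displacement of $g_i$ on $g_SP$ is $-R$ for $i\notin S$ and $+R$ for $i\in S$. By Lemma~\ref{lem:front}(b) the $R$-class of $g_SP$ determines these displacements, hence $S$.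
\end{proof}

So the trivial bound $mR$ is not attained once $m>(8R+2)\log_2|\Sigma|$. Commutation lets us apply the factors in any order, torsion makes a used factor move the front back, and the front cannot remember which factors were used. Lemma~\ref{lem:torsion} and Proposition~\ref{prop:square} are robust forms of this argument.

\section{The rank of abelian groups of given radius}\label{sec:rank}

How many independent commuting automorphisms can have radius at most $D$? Exponentially many do occur. On two binary tracks, for each word $w\in\{0,1\}^{2D+1}$ let $v_w$ flip $y_i$ at every $i$ with $x_{[i-D,i+D]}=w$. These $2^{2D+1}$ involutions have radius at most $D$ and freely generate $\mathbb Z_2^{M}$ with $M=2^{2D+1}$. Counting local rules only bounds the number of generators by $|\Sigma|^{|\Sigma|^{2D+1}}$, and counting group elements does not help, because products of the generators may have larger radius. The following lemma gives an exponential bound.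

\begin{lemma}\label{lem:rank}
Let $v_1,\dots,v_M\in\operatorname{Aut}(X)$ commute and have radius at most $D$, an integer, and put $\Lambda=|\Sigma|^{2D+2}$. If $v_1,\dots,v_M$ freely generate $\mathbb Z_p^M$ with $p$ prime, or $\mathbb Z^M$, then $M\le\Lambda^2$.
\end{lemma}

The local rules of the $v_i$ lie in a vector space of dimension $\Lambda$, so for large $M$ they satisfy many \emph{linear} relations. Commutation turns these into linear relations among the values $\chi(v_i)$ of enough characters $\chi$. What contradicts freeness is a \emph{multiplicative} relation among the $v_i$, so the last step needs a substitute for the logarithm. For order $p$ it is reduction modulo a prime above $p$. For infinite order it is the following theorem of Mann \cite{Mann}.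

\begin{theorem}[Mann]\label{thm:mann}
Let $\sum_{i=1}^ka_i\zeta_i=0$ with $a_i\in\mathbb Q\setminus\{0\}$ and $\zeta_i$ roots of unity, and suppose that no nonempty proper subsum vanishes. Then $(\zeta_i/\zeta_j)^{P_k}=1$ for all $i,j$, where $P_k$ is the product of the primes $\le k$.
\end{theorem}

\begin{proof}[Proof of Lemma~\ref{lem:rank}]
\emph{Linear relations.} Let $V=\langle v_1,\dots,v_M\rangle$. Let $C_0$ and $C_D$ be the spaces of complex functions on $X$ that depend only on $x_0$ and only on $x_{[-D,D]}$, respectively, and define $T_i:C_0\to C_D$ by $T_if=f\circ v_i$. Let $\rho$ be the dimension of the span of $T_1,\dots,T_M$, so $\rho\le|\Sigma|\cdot|\Sigma|^{2D+1}=\Lambda$. In the bases of indicator functions of words, the $T_i$ are matrices with entries $0,1$. The rank of a rational linear system is the same over $\mathbb Q$ and over $\mathbb C$, so $\mathrm{Rel}=\{c\in\mathbb Q^M:\sum_ic_iT_i=0\}$ has dimension $M-\rho$, and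
\[
Y=\Big\{y\in\mathbb C^M:\ \sum_ic_iy_i=0\text{ for all }c\in\mathrm{Rel}\Big\}
\]
has dimension $\rho$ and is closed under complex conjugation. For $c\in\mathrm{Rel}$, $f\in C_0$ and $v\in V$, commutation gives
\begin{equation}\label{eq:propagate}
\sum_ic_i\,(f\circ v)\circ v_i=\Big(\sum_ic_i\,f\circ v_i\Big)\circ v=0 .
\end{equation}

\emph{Characters.} For $j\ge1$ the set $X_j=\{x:\sigma^jx=x\}$ is finite and $V$-invariant. Let $W_j$ be the span of the functions $(f\circ v)|_{X_j}$ with $f\in C_0$, $v\in V$. The group $V$ acts on $W_j$ by $g\mapsto g\circ v$ through a finite abelian group of permutations of $X_j$, so $W_j$ is spanned by common eigenvectors, $g\circ v=\chi(v)g$, where $\chi$ is a character of $V$ whose values are roots of unity. Let $\Xi$ be the set of characters that occur in some $W_j$. By \eqref{eq:propagate}, $\sum_ic_i\,g\circ v_i=0$ for all $g\in W_j$ and $c\in\mathrm{Rel}$; taking an eigenvector $g\ne0$ shows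
\begin{equation}\label{eq:inY}
(\chi(v_i))_{i=1}^M\in Y\qquad(\chi\in\Xi).
\end{equation}
Moreover $\Xi$ separates the points of $V$. Indeed, if $\chi(v)=1$ for all $\chi\in\Xi$, then $v$ acts trivially on every $W_j$, so $f(vx)=f(x)$ for all $f\in C_0$ and all periodic $x$, that is, $(vx)_0=x_0$. Periodic points are dense and $v$ commutes with $\sigma$, so $v=1$.

\emph{The case $\mathbb Z_p^M$.} Let $\zeta=e^{2\pi\sqrt{-1}/p}$ and write $\chi(v)=\zeta^{b_\chi(v)}$ with $b_\chi\in\operatorname{Hom}(V,\mathbb F_p)$. The functionals $b_\chi$, $\chi\in\Xi$, have no common zero except $1$, so they span the dual of the $M$-dimensional space $V$, and the matrix $(b_\chi(v_i))_{\chi,i}$ has an $M\times M$ minor that is nonzero in $\mathbb F_p$. Consider the matrix with entries $(\chi(v_i)-1)/(\zeta-1)$; for $p=2$ this is the $0/1$ matrix $(1-\chi(v_i))/2$. By \eqref{eq:inY} its rows lie in $Y+\mathbb C(1,\dots,1)$, so its rank is at most $\rho+1$. Its entries have the form $(\zeta^b-1)/(\zeta-1)=1+\zeta+\dots+\zeta^{b-1}$ with $0\le b<p$, and they map to $b$ under the ring homomorphism $\mathbb Z[\zeta]\to\mathbb F_p$, $\zeta\mapsto1$,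 which is well defined because the minimal polynomial $1+s+\dots+s^{p-1}$ of $\zeta$ takes the value $p$ at $s=1$. A minor with nonzero image is nonzero. Hence $M\le\rho+1\le\Lambda^2$.

\emph{The case $\mathbb Z^M$.} Now the orders of the characters are unbounded and no single prime is available. Put $P=P_M$. For $\chi\in\Xi$, partition $\{1,\dots,M\}$ into \emph{$\chi$-blocks}, the maximal sets on which $\chi(v_i)^P$ is constant. Fix $c\in\mathrm{Rel}$. The sum $\sum_ic_i\chi(v_i)$ vanishes; removing minimal vanishing subsums one after another partitions the support of $c$ into such subsums. Each has $k\le M$ terms and $P_k$ divides $P$, so by Theorem~\ref{thm:mann} it lies inside one $\chi$-block. Therefore $\sum_{i\in I}c_i\chi(v_i)=0$ for every $\chi$-block $I$. As $c$ was arbitrary, the vector $y=(1_I(i)\chi(v_i))_i$ lies in $Y$, and so does $\bar y$. The coordinatewise product of $y$ and $\bar y$ is the indicator vector $1_I$. Thus all the vectors $1_I$, for all $\chi\in\Xi$ and all $\chi$-blocks $I$, lie in the span of coordinatewise products of two elements of $Y$. This span is generated by the products of pairs of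 basis vectors, so its dimension is at most $\rho(\rho+1)/2$.

Suppose $M>\rho(\rho+1)/2$. The rational vectors $1_I$ then span a proper subspace of $\mathbb Q^M$, so there is $n\in\mathbb Z^M\setminus\{0\}$ with $\sum_{i\in I}n_i=0$ for all $I$. Let $v=\prod_iv_i^{Pn_i}$. For $\chi\in\Xi$, if $\eta_I$ is the common value of $\chi(v_i)^P$ on the $\chi$-block $I$, then $\chi(v)=\prod_I\eta_I^{\sum_{i\in I}n_i}=1$. Hence $v=1$, contrary to freeness. So $M\le\Lambda(\Lambda+1)/2\le\Lambda^2$.
\end{proof}

The outer wreath product enters the negative results only through the following consequence. A nontrivial group $K$ contains an element of prime or infinite order, namely a suitable power of any nontrivial element.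

\begin{corollary}\label{cor:count}
Let $K\wr G$ be a subgroup of $\operatorname{Aut}(X)$ and let $a\in K$ have prime or infinite order. For every real $D\ge0$, the number of $g\in G$ with $\|g\|\le D$ is at most $|\Sigma|^{8D+4\|a\|+4}$.
\end{corollary}

\begin{proof}
We may take $D$ to be an integer. Let $g_1,\dots,g_M\in G$ be distinct of radius at most $D$. The conjugates $g_iag_i^{-1}$ lie in the distinct summands $K_{g_i}$ of the base, so they commute and freely generate $\mathbb Z_p^M$ or $\mathbb Z^M$. Their radii are at most $D'=2D+\|a\|$, and Lemma~\ref{lem:rank} gives $M\le|\Sigma|^{2(2D'+2)}$.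
\end{proof}

\section{Products of commuting torsion automorphisms}\label{sec:torsion}

Proposition~\ref{prop:model} excludes only the extreme value $mR$. The next lemma replaces the factor $m$ by about $\sqrt{m\log N_R}$. Logarithms without a subscript are natural.

\begin{lemma}\label{lem:torsion}
Let $R\ge1$ be an integer and let $g_1,\dots,g_m\in\operatorname{Aut}(X)$ commute, with $g_i^q=1$ and $\|g_i^a\|\le R$ for all $i$ and $a$. For $u\in\mathbb Z_q^m$ put $g^u=\prod_ig_i^{u_i}$. Then
\[
\|g^u\|\le10R+16R\sqrt{m\ell},\qquad\ell=\log(2N_Rm).
\]
\end{lemma}

The proof compares the front of a pair $P$ with the average front over the orbit of $P$, by randomizing the exponents $u_i$ one at a time in random order. Re-randomizing an exponent that is already random moves the front by zero on average. If the front could not tell the used indices from the unused ones at all, a fresh index would also move it by about zero. It can distinguish at most $N_R$ situations, and a union bound over them costs the factor $\sqrt\ell$. We use Hoeffding's inequality for sampling without replacement \cite[\S6]{Hoeffding}: if $h_1,\dots,h_m\in[-R,R]$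 and $S$ is a uniformly random $s$-element subset of $[m]=\{1,\dots,m\}$, then
\begin{equation}\label{eq:hoeffding}
\Pr\big(|\operatorname{avg}_Sh-\operatorname{avg}_{[m]}h|\ge\lambda\big)\le2e^{-s\lambda^2/(2R^2)},
\end{equation}
where $\operatorname{avg}_Sh$ is the average of $h_i$ over $i\in S$.

\begin{proof}
The hypotheses are invariant under conjugation by $\iota$, and $(g^u)^{-1}=g^{-u}$. By Lemma~\ref{lem:front}(c) it suffices to bound $|\delta_{g^u}(P)|$ for all $u$ and all left-asymptotic $P$. Fix $P$, put $d(u)=d(g^uP)$, let $e_i$ be the $i$th unit vector, and let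
\[
h_i(u)=\frac1q\sum_{a\in\mathbb Z_q}d(u+ae_i)-d(u).
\]
This is the average over $a$ of the displacement of $g_i^a$ on $g^uP$. By Lemma~\ref{lem:front}(a),(b) we have $|h_i(u)|\le R$, and the vector $h(u)=(h_i(u))_i$ equals a vector $h^w\in[-R,R]^m$ that depends only on the $R$-class $w$ of $g^uP$. At most $N_R$ vectors $h^w$ occur.

For $0\le s\le m$ let $S$ be a uniformly random $s$-subset of $[m]$, let $u$ have independent uniform coordinates on $S$ and vanish off $S$, and put $F(s)=\mathbb E\,d(u)$. Then $F(0)=d(P)$, and $F(m)=\mu(P)$ is the average of $d(g^uP)$ over all $u\in\mathbb Z_q^m$. If $i$ is uniform in $S^c$ and $a$ is uniform in $\mathbb Z_q$, then $(S\cup\{i\},u+ae_i)$ has the distribution of stage $s+1$. Hence $F(s+1)-F(s)=\mathbb E[\operatorname{avg}_{S^c}h(u)]$, and in particular $|F(1)-F(0)|\le R$. For $i\in S$, condition on $S$ and on the coordinates other than $u_i$. The first term of $h_i(u)$ does not depend on $u_i$ and is the conditional mean of $d(u)$, so $h_i(u)$ has conditional mean zero. Therefore $\mathbb E[\operatorname{avg}_Sh(u)]=0$, and for $1\le s\le m-1$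
\[
|F(s+1)-F(s)|=\big|\mathbb E[\operatorname{avg}_{S^c}h(u)-\operatorname{avg}_Sh(u)]\big|\le\mathbb E\max_w\big|\operatorname{avg}_{S^c}h^w-\operatorname{avg}_Sh^w\big| .
\]
The right side no longer involves $u$. Take $\lambda=2R\sqrt{\ell/s}$ in \eqref{eq:hoeffding}; the bound becomes $2e^{-2\ell}=2(2N_Rm)^{-2}$. The probability that some $h^w$ deviates by $\lambda$ or more is thus at most $2N_R(2N_Rm)^{-2}\le1/m$, and no deviation exceeds $2R$. So
\[
\mathbb E\max_w\big|\operatorname{avg}_Sh^w-\operatorname{avg}_{[m]}h^w\big|\le2R\sqrt{\ell/s}+2R/m .
\]
The set $S^c$ is a uniform $(m-s)$-subset, so the same holds for it with $m-s$ in place of $s$. Using $\sum_{s=1}^{m-1}s^{-1/2}\le2\sqrt m$,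
\[
|\mu(P)-d(P)|\le R+\sum_{s=1}^{m-1}\Big(2R\sqrt{\frac{\ell}{s}}+2R\sqrt{\frac{\ell}{m-s}}+\frac{4R}m\Big)\le5R+8R\sqrt{m\ell}.
\]
This holds for every pair, in particular for $g^uP$, and $\mu(g^uP)=\mu(P)$. The triangle inequality gives $|d(g^uP)-d(P)|\le10R+16R\sqrt{m\ell}$.
\end{proof}

Torsion provides the uniform distribution on exponents and cannot be dropped: for $g_1=\dots=g_m=\sigma$ the product has radius $m$.

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Suppose $K\wr(L\wr H)\le\operatorname{Aut}(X)$. Let $a\in K$ have prime or infinite order, let $b\in L$ have order $q$, and let $H$ have $k$ generators. Let $c_0\ge1$ be an integer that bounds the radii of the generators and of all powers of $b$. The constants $C_1,C_2,C_3$ below do not depend on $R$.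

Let $R\ge1$ be an integer and $m=\beta(R)$. For $v$ in the $R$-ball of $H$ put $g_v=vbv^{-1}\in L_v$. These $m$ elements commute, they generate a group $\mathbb Z_q^m$ inside $L\wr H$, and $\|g_v^j\|\le2c_0R+c_0\le3c_0R$. Since $m\le(2k+1)^R$,
\[
\log(2N_{3c_0R}\,m)\le\log2+(24c_0R+2)\log|\Sigma|+R\log(2k+1)\le C_1R .
\]
Lemma~\ref{lem:torsion} with $3c_0R$ in place of $R$ shows that all $q^m$ elements $g^u$ have radius at most $30c_0R+48c_0R\sqrt{C_1Rm}\le D:=C_2R^{3/2}m^{1/2}$. Corollary~\ref{cor:count} with $G=L\wr H$ gives $2^m\le q^m\le|\Sigma|^{8D+4\|a\|+4}$, so $m\le C_3(D+1)$. Dividing by $m$,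
\[
1\le C_3C_2\,(R^3/m)^{1/2}+C_3/m .
\]
Along a sequence of $R$ with $\beta(R)/R^3\to\infty$ the right side tends to $0$, a contradiction. For $H=\mathbb Z^4$ the $R$-ball contains the integer points of $[0,R/4]^4$, so $\beta(R)\ge(R/4)^4$.
\end{proof}

\section{Lamps on a square}\label{sec:square}

For $H=\mathbb Z^2$ we have $m\approx R^2$, and the bound $R^{3/2}m^{1/2}\approx R^{5/2}$ is worse than the bound $O(R^2)$ from a tour. Lemma~\ref{lem:torsion} charges each lamp the trip from the origin and ignores that neighboring lamps are cheap to visit together. The following proposition uses this geometry.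

\begin{proposition}\label{prop:square}
Let $t_1,t_2,b\in\operatorname{Aut}(X)$, where $t_1,t_2$ commute and $b$ has finite order. For $v\in\mathbb Z^2$ put $t^v=t_1^{v_1}t_2^{v_2}$ and $b_v=t^vbt^{-v}$, and assume that the $b_v$ commute pairwise. Let $E_n$ be the finite group generated by the $b_v$ with $v\in[0,n)^2$, and let $\theta(n)=\max_{\varphi\in E_n}\|\varphi\|$. Then $\theta(n)/n^2\to0$.
\end{proposition}

The plan is as follows. A subadditivity argument shows that $\theta(n)/n^2$ has a limit $c$. If $c>0$, cut an extremal $\varphi\in E_n$ into its parts on boxes of side $k$. Each part is conjugate to an element of radius at most $\theta(k)\approx ck^2$, and together they move a front by $\theta(n)\approx cn^2$, so almost every part moves it by almost the maximum. This is close to the situation of Proposition~\ref{prop:model}, with two obstacles. First, a single part has radius up to $\theta(k)+O(n)$, too large for a useful test. We therefore apply the parts in batches taken from one larger square, a superbox, so that the trip is paid once per batch. Second, near-extremality controls the steps along one ordering of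 the batches, each at its own intermediate pair, while the counting argument needs many batches to be nearly extremal at the \emph{same} pair. A random ordering provides this.

\begin{proof}
Let $\kappa=\max(\|t_1\|,\|t_2\|)$, so $\|t^v\|\le\kappa|v|_1$. A \emph{$k$-box} is a set $j=v_j+[0,k)^2$ with corner $v_j\in(k\mathbb Z)^2$, and $E^{(j)}=t^{v_j}E_kt^{-v_j}$ is the group generated by the $b_v$ with $v\in j$. If $\chi_i=t^{w_i}\psi_it^{-w_i}$ for $i=1,\dots,p$, then $\chi_1\cdots\chi_p=t^{w_1}\psi_1t^{w_2-w_1}\psi_2\cdots\psi_pt^{-w_p}$, so
\begin{equation}\label{eq:tour}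
\|\chi_1\cdots\chi_p\|\le\sum_i\|\psi_i\|+\kappa\big(|w_1|_1+|w_2-w_1|_1+\dots+|w_p-w_{p-1}|_1+|w_p|_1\big).
\end{equation}
We list the boxes of a square array in \emph{snake order}, row by row in alternating directions, so that consecutive corners are at $\ell^1$-distance $k$.

\medskip
\emph{Step 1: the limit exists.} Every $\varphi\in E_{nk}$ is a product of elements of the groups $E^{(j)}$, one for each of the $n^2$ $k$-boxes in $[0,nk)^2$, in any order. Snake order from the origin and \eqref{eq:tour} give
\[
\theta(nk)\le n^2\theta(k)+\kappa\big((n^2-1)k+2(n-1)k\big)\le n^2\big(\theta(k)+3\kappa k\big).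
\]
The function $\theta$ is nondecreasing, so for $(n-1)k<N\le nk$ we get $\theta(N)/N^2\le n^2(\theta(k)+3\kappa k)/((n-1)^2k^2)$. Hence $\limsup_N\theta(N)/N^2\le\theta(k)/k^2+3\kappa/k$ for every $k$. Letting $k\to\infty$ along a sequence that realizes the lower limit shows that $c=\lim\theta(N)/N^2$ exists; it is finite, and
\begin{equation}\label{eq:lower}
\theta(k)\ge ck^2-3\kappa k\qquad\text{for all }k .
\end{equation}
Assume $c>0$. Then $(\theta(k)-ck^2+13\kappa k)/\theta(k)\to0$, and we fix $k$ such that $\tau=\theta(k)>0$ and
\begin{equation}\label{eq:k}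
\tau-ck^2+13\kappa k\le\tau/2560 .
\end{equation}

\medskip
\emph{Step 2: superboxes and deficits.} Let $l\ge1$ and $n=l^2k$. The square $[0,n)^2$ consists of a set $\mathcal B$ of $l^4$ $k$-boxes, grouped into $l^2$ \emph{superboxes}, each an $l\times l$ array of $k$-boxes. We regard a superbox $Q$ as a subset of $\mathcal B$ with $|Q|=l^2$. For $T\subseteq Q$ and $\chi_j\in E^{(j)}$,
\begin{equation}\label{eq:batch}
\Big\|\prod_{j\in T}\chi_j\Big\|\le\tau|T|+s,\qquad s=5\kappa n=5\kappa kl^2 .
\end{equation}
This is \eqref{eq:tour} for the snake order on $Q$, with $\chi_j=1$ for $j\notin T$: the first and last corners have $\ell^1$-norm at most $2n$, and the snake has length $(l^2-1)k\le n$. The sizes are chosen so that $s$ is small against $\tau|Q|\approx ck^2l^2$, while the radius of a batch, of order $l^2$, is small against the number $l^4$ of boxes.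

Choose $\varphi\in E_n$ with $\|\varphi\|=\theta(n)$. Conjugating $t_1,t_2,b$ by $\iota$ changes neither the hypotheses nor $\theta,\kappa$, and $\varphi^{-1}\in E_n$. By Lemma~\ref{lem:front}(c) we may therefore assume that $\delta_\varphi(P)=-\theta(n)$ for some pair $P$. Write $\varphi=\prod_{j\in\mathcal B}\varphi_j$ with $\varphi_j\in E^{(j)}$. For $J\subseteq\mathcal B$ put $\varphi_J=\prod_{j\in J}\varphi_j$, $P_J=\varphi_JP$ and $d(J)=d(P_J)$, so that $d(\emptyset)-d(\mathcal B)=\theta(n)$. For a superbox $Q$ define the \emph{deficits}
\begin{align*}
D^-_Q(J)&=\tau|J\cap Q|+s-\big(d(J\setminus Q)-d(J)\big),\\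
D^+_Q(J)&=\tau|Q\setminus J|+s-\big(d(J)-d(J\cup Q)\big),
\end{align*}
and $D_Q=D^-_Q+D^+_Q$. They measure how far the steps $J\setminus Q\to J$ and $J\to J\cup Q$ fall short of the largest leftward move that \eqref{eq:batch} allows, and they are nonnegative by \eqref{eq:batch} and Lemma~\ref{lem:front}(a).

Fix $A\subseteq\mathcal B$ and consider any chain from $\emptyset$ to $\mathcal B$ with $2l^2$ steps, in which each superbox $Q$ is filled in two steps, first adding $A\cap Q$ and later adding $Q\setminus A$. Let $J$ be the set just after the first step of $Q$ and $J'$ the set just before its second step, and add $D_Q^-(J)+D_Q^+(J')$ over all $Q$. The fronts telescope, and the total is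
\begin{equation}\label{eq:Delta}
\Delta:=l^4\tau+2l^2s-\theta(n)\le l^4\big(\tau+10\kappa k-ck^2+3\kappa k\big)\le l^4\tau/2560 ,
\end{equation}
by \eqref{eq:lower} for $n=l^2k$ and by \eqref{eq:k}.

\medskip
\emph{Step 3: many superboxes with small deficits at once.} Let $A\subseteq\mathcal B$ be uniformly random. For each $Q$ choose two uniform times in $[0,1]$, independently of everything else, and call the smaller $\xi_Q$ and the larger $\xi'_Q$; their densities are $2(1-u)$ and $2u$. At time $u$ the superbox $Q$ is \emph{empty} if $u<\xi_Q$, \emph{mid} if $\xi_Q\le u<\xi'_Q$, and \emph{full} if $u\ge\xi'_Q$, and we define $J_u$ by letting $J_u\cap Q$ be $\emptyset$, $A\cap Q$, $Q$ in these cases. Almost surely the times are distinct and $(J_u)$ is a chain as in Step~2. Let $J_u^Q=(J_u\setminus Q)\cup(A\cap Q)$. The set just after the first step of $Q$ is $J^Q_{\xi_Q}$, and the set just before the second is $J^Q_{\xi'_Q}$. The process $(J^Q_u)_u$ depends only on $A$ and the times of the other superboxes, so it is independent of $(\xi_Q,\xi'_Q)$. Taking expectations in \eqref{eq:Delta},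
\[
\Delta=\sum_Q\int_0^1\Big(2(1-u)\,\mathbb E\,D^-_Q(J^Q_u)+2u\,\mathbb E\,D^+_Q(J^Q_u)\Big)du\ \ge\ \frac12\int_{1/4}^{3/4}\sum_Q\mathbb E\,D_Q(J_u^Q)\,du ,
\]
because both densities are at least $\frac12$ on $[\frac14,\frac34]$ and deficits are nonnegative. The interval has length $\frac12$, so there is $u\in[\frac14,\frac34]$ with $\sum_Q\mathbb E\,D_Q(J^Q_u)\le4\Delta$. Fix this $u$.

Let $\omega$ record which superboxes are empty, mid and full at time $u$, let $G$ be the number of mid ones, and let $Y=\sum_{Q\text{ mid}}D_Q(J_u)$. Each $Q$ is mid with probability $2u(1-u)\in[\frac38,\frac12]$, independently of $J^Q_u$, and $J_u=J_u^Q$ when $Q$ is mid. So $\mathbb EY\le\frac12\cdot4\Delta=2\Delta$. Also $\frac38l^2\le\mathbb EG\le\frac14l^2+l^2\Pr(G\ge l^2/4)$, so $\Pr(G\ge l^2/4)\ge\frac18$. Since $Y\ge0$, some value of $\omega$ has $G\ge l^2/4$ and $\mathbb E[Y\mid\omega]\le16\Delta$. Fix it, and let $\mathcal M$ be the union of the mid superboxes, of size $d_0=Gl^2\ge l^4/4$. Given $\omega$, the set $J_u=J(A)$ and the number $Y=Y(A)$ depend only on $A\cap\mathcal M$, which is a uniform subset of $\mathcal M$ because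 $A$ is independent of $\omega$. From now on $A$ denotes a subset of $\mathcal M$. By Markov's inequality there is a family $\mathcal A$ of at least $2^{d_0-1}$ subsets $A\subseteq\mathcal M$ with $Y(A)\le32\Delta$.

\medskip
\emph{Step 4: the class nearly determines $A$.} Let $r=\tau l^2+s$, an integer. Suppose that $A,A'\in\mathcal A$ are such that $P_J$ and $P_{J'}$ have the same $r$-class, where $J=J(A)$ and $J'=J(A')$. Let $Q$ be mid, $U=A\cap Q$, $U'=A'\cap Q$, and consider $\psi=\varphi_{Q\setminus U}$, which completes $Q$ for $A$, and $\psi'=\varphi_{U'}^{-1}$, which empties $Q$ for $A'$. By definition of the deficits,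
\[
\delta_\psi(P_J)=-\tau|Q\setminus U|-s+D^+_Q(J),\qquad\delta_{\psi'}(P_{J'})=\tau|U'|+s-D^-_Q(J').
\]
By \eqref{eq:batch}, $\|\psi'\|\le r$, so Lemma~\ref{lem:front}(b) gives $\delta_{\psi'}(P_J)=\delta_{\psi'}(P_{J'})$. Now both displacements refer to the pair $P_J$, and their difference $\delta_{\psi'}(P_J)-\delta_\psi(P_J)$ is the displacement of $\psi'\psi^{-1}$ on $\psi P_J$. The inverse of $\psi'\psi^{-1}$ is $\varphi_{U'}\varphi_{Q\setminus U}$, a product of elements $\varphi_j$ or $\varphi_j^2$ over $j\in T=U'\cup(Q\setminus U)$. Since $\varphi_j^2\in E^{(j)}$, \eqref{eq:batch} bounds its radius by $\tau|T|+s$. Therefore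
\[
\tau\big(|U'|+|Q\setminus U|\big)+2s-D^-_Q(J')-D_Q^+(J)\le\tau|T|+s .
\]
The boxes of $U'\cap(Q\setminus U)=U'\setminus U$ are counted twice on the left and once on the right, so $\tau|U'\setminus U|\le D_Q^-(J')+D_Q^+(J)$. Exchanging $A$ and $A'$ gives $\tau|U\setminus U'|\le D^-_Q(J)+D_Q^+(J')$. Summing both over the mid superboxes and using \eqref{eq:Delta},
\[
|A\triangle A'|\le\frac{Y(A)+Y(A')}\tau\le\frac{64\Delta}{\tau}\le\frac{l^4}{40}\le\frac{d_0}{10}.
\]

\medskip
\emph{Step 5: counting.} The members of $\mathcal A$ with a given $r$-class lie in a Hamming ball of radius $\varepsilon d_0$, $\varepsilon=\frac1{10}$. Such a ball has at most $2^{h(\varepsilon)d_0}$ points, where $h(\varepsilon)=-\varepsilon\log_2\varepsilon-(1-\varepsilon)\log_2(1-\varepsilon)$: in $1=\sum_i\binom{d_0}i\varepsilon^i(1-\varepsilon)^{d_0-i}$, every term with $i\le\varepsilon d_0$ has $\varepsilon^i(1-\varepsilon)^{d_0-i}\ge2^{-h(\varepsilon)d_0}$. Since $h(\frac1{10})<0.47$, we get $2^{d_0-1}\le N_r2^{d_0/2}$, and so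
\[
\frac{l^4}8-1\le(8r+2)\log_2|\Sigma|,\qquad r=l^2(\tau+5\kappa k).
\]
With $k$ fixed this fails for large $l$. Hence $c=0$.
\end{proof}

\begin{remark}
Torsion makes $E_k$ finite, so that $\varphi_j^2$ costs $\tau$ and not $2\tau$ in Step~4. For $b=\sigma$ and $t_1=t_2=1$, the product of the $b_v$ over $[0,n)^2$ has radius $n^2$. Dimension two is used in \eqref{eq:k}: the travel cost $\kappa k$ per box is negligible against $ck^2$. On a line both quantities have order $k$, and the analogous statement is false. Indeed, for an embedding of $A\wr(B\wr\mathbb Z)$ as in Theorem~\ref{thm:class} and $b\in B$ of order $q\ge2$, Corollary~\ref{cor:count} forces one of the $q^n$ products of powers of $t^vbt^{-v}$, $0\le v<n$, where $t$ generates $\mathbb Z$, to have radius at least $c'n$ for large $n$, with $c'>0$ independent of $n$.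
\end{remark}

To pass from $\mathbb Z^2$ to general $H$ we use Gromov's polynomial growth theorem: a finitely generated group with $\beta(R)\le CR^e$ for some constants $C,e$ and all $R\ge1$ has a nilpotent subgroup of finite index. We also use four textbook facts. A finite-index subgroup of a finitely generated group is finitely generated; a finitely generated nilpotent group has a torsion-free subgroup of finite index; a nontrivial nilpotent group has nontrivial center; a finitely generated nilpotent torsion group is finite.

\begin{proof}[Proof of Theorem~\ref{thm:nonvc}]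
If $H$ is not virtually nilpotent, then by Gromov's theorem $\beta(R)/R^3$ is unbounded, so $\limsup_R\beta(R)/R^3=\infty$ and Theorem~\ref{thm:growth} applies.

Let $H$ be virtually nilpotent. We first find $\mathbb Z^2$ in $H$. Let $N\le H$ be a finitely generated torsion-free nilpotent subgroup of finite index. It is nontrivial since $H$ is infinite; let $z\ne1$ be central in $N$. If every $g\in N$ had a power $g^i\in\langle z\rangle$ with $i\ne0$, then $N/\langle z\rangle$ would be a finitely generated nilpotent torsion group, hence finite, and $H$ would be virtually cyclic. So some $g\in N$ has $g^i\notin\langle z\rangle$ for all $i\ne0$. Then $g^iz^j=1$ forces $i=0$ and then $j=0$, so $\langle g,z\rangle\cong\mathbb Z^2$.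

Suppose $K\wr(L\wr H)\le\operatorname{Aut}(X)$. Let $t_1=g$, $t_2=z$, let $b\in L$ have finite order $q\ge2$, and let $a\in K$ have prime or infinite order. The elements $b_v$ lie in the distinct summands $L_{t^v}$, so they commute and $|E_n|=q^{n^2}$. Corollary~\ref{cor:count} gives $q^{n^2}\le|\Sigma|^{8\theta(n)+4\|a\|+4}$, which contradicts Proposition~\ref{prop:square} for large $n$.
\end{proof}

\section{Embedding $A\wr(B\wr\mathbb Z)$}\label{sec:construction}

We use the following way to define homomorphisms from $K\wr G$ to a group $\Omega$. If $\alpha:K\to\Omega$ and $\Phi:G\to\Omega$ are homomorphisms and the subgroups $\Phi(g)\alpha(K)\Phi(g)^{-1}$ for distinct $g$ commute elementwise, then $gkg^{-1}\mapsto\Phi(g)\alpha(k)\Phi(g)^{-1}$ defines a homomorphism on the base that is compatible with conjugation by $G$, hence a homomorphism $K\wr G\to\Omega$ extending $\alpha$ and $\Phi$.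

\subsection{A criterion for adding a finite abelian base}

Example~\ref{ex:lamplighter} adds to a new track a function of the old one. The same device works for any action with a local test that can tell the identity from finitely many other elements; the example is the case $G=\mathbb Z$, $f(x)=x_0$.

\begin{lemma}\label{lem:isolate}
Let $\Gamma$ be a finite alphabet, $\Phi:G\to\operatorname{Aut}(\Gamma^{\mathbb Z})$ a homomorphism, and $f:\Gamma^{\mathbb Z}\to\{0,1\}$ a function of finitely many coordinates. Suppose that for every finite $F\subseteq G\setminus\{1\}$ there is $x$ with $f(x)=1$ and $f(\Phi(g)x)=0$ for all $g\in F$. Then $A\wr G$ embeds in $\operatorname{Aut}((\Gamma\times A)^{\mathbb Z})$ for every finite abelian group $A$.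
\end{lemma}

\begin{proof}
Taking $F=\{g\}$ shows that $\Phi$ is injective. Write points as $(x,y)$ with $y\in A^{\mathbb Z}$, let $g\in G$ act by $(x,y)\mapsto(\Phi(g)x,y)$, and for $a\in A$ let $\mu_a(x,y)=(x,y+a\hat f(x))$, where $\hat f(x)_i=f(\sigma^ix)$. Then $a\mapsto\mu_a$ is a homomorphism into the automorphism group, and
\[
g^{-1}\mu_a\,g\,(x,y)=\big(x,\ y+a\hat f(\Phi(g)x)\big).
\]
These maps fix $x$ and translate $y$, so they commute because $A$ is abelian. We obtain a homomorphism from $A\wr G$. An element of the kernel acts trivially on $x$, so its $G$-component is trivial, and it acts by $y\mapsto y+\sum_{i=1}^pa_i\hat f(\Phi(g_i)x)$ with distinct $g_i$. Fix $i$, choose $x_*$ for $F=\{g_jg_i^{-1}:j\ne i\}$, and put $x=\Phi(g_i)^{-1}x_*$. The change of $y_0$ is $\sum_ja_jf(\Phi(g_jg_i^{-1})x_*)=a_i$. So all $a_i$ vanish.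
\end{proof}

\subsection{Heads, lamps and check bits}

Let $B$ be a finite abelian group and $G=B\wr\mathbb Z$. A natural action of $G$ has a head that walks along a row of lamps with values in $B$ and changes the lamp under it. Two problems arise. An arbitrary configuration may contain many heads; we confine each head to its own zone and let it run around the zone on two tracks. More seriously, the test $f$ must notice from a bounded window that the head went far away, changed a lamp and came back. For this each cell carries a bit $\pi_i$ whose intended value is $1$ exactly when all lamps from the end of the zone up to cell $i$ are zero. An arbitrary configuration need not have the intended bits, so the maps are defined to conserve the local error $e_i$ in the recursion for $\pi_i$, which keeps them invertible.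

A letter of the alphabet $\Gamma$ consists of a \emph{type} $T\in\{\mathsf L,\mathsf H,\mathsf R\}$, two \emph{lamps} $\lambda=(\lambda^+,\lambda^-)\in B^2$, a \emph{bit} $\pi\in\mathbb F_2$, and, if $T=\mathsf H$, a \emph{track} in $\{+,-\}$. In $x\in\Gamma^{\mathbb Z}$ there is a \emph{wall} between cells $i$ and $i+1$ unless $T_iT_{i+1}\in\{\mathsf{LL},\mathsf{LH},\mathsf{HR},\mathsf{RR}\}$. \emph{Zones} are the maximal intervals without a wall inside. A zone, finite or infinite, either is \emph{headed}, with types $\mathsf L\cdots\mathsf L\,\mathsf H\,\mathsf R\cdots\mathsf R$ where either run may be empty, or has all types $\mathsf L$, or all types $\mathsf R$. Let $z_i\in\mathbb F_2$ be $1$ if $\lambda_i=(0,0)$ and $0$ otherwise. Let $\pi_i^{\leftarrow}$ be $\pi_{i-1}$ if there is no wall between $i-1$ and $i$, and $1$ if there is; define $\pi_i^{\rightarrow}$ in the same way from $\pi_{i+1}$ and the wall between $i$ and $i+1$. The \emph{error} at cell $i$ is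
\[
e_i=\begin{cases}\pi_i+z_i\pi_i^{\leftarrow}&\text{if }T_i=\mathsf L,\\ \pi_i&\text{if }T_i=\mathsf H,\\ \pi_i+z_i\pi_i^{\rightarrow}&\text{if }T_i=\mathsf R.\end{cases}
\]
In a headed zone, the error of a cell other than the head's involves only that cell and its neighbor on the side away from the head.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[xstep=1.5,ystep=0.8] (0,0) grid (6,1.6);
\draw[line width=2pt] (0,-0.2) -- (0,1.8);
\draw[line width=2pt] (6,-0.2) -- (6,1.8);
\node at (0.75,1.2) {$0$}; \node at (2.25,1.2) {$1$};
\node[draw,circle,inner sep=2pt] at (3.75,1.2) {$2$}; \node at (5.25,1.2) {$3$};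
\node at (0.75,0.4) {$7$}; \node at (2.25,0.4) {$6$};
\node at (3.75,0.4) {$5$}; \node at (5.25,0.4) {$4$};
\node at (0.75,-0.35) {$\mathsf L$}; \node at (2.25,-0.35) {$\mathsf L$};
\node at (3.75,-0.35) {$\mathsf H$}; \node at (5.25,-0.35) {$\mathsf R$};
\node at (-0.5,1.2) {$+$}; \node at (-0.5,0.4) {$-$};
\draw[->] (1.5,1.95) -- (4.5,1.95);
\draw[->] (4.5,-0.75) -- (1.5,-0.75);
\end{tikzpicture}
\caption{A headed zone of four cells with types $\mathsf{LLHR}$ between two walls (thick lines). Its eight places, one lamp each, are numbered by $\mathbb Z_8$. The head (circle) is at place $2$; the map $t$ moves it to the next place, to the right on track $+$ and to the left on track $-$.}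
\label{fig:zone}
\end{figure}

For $b\in B$, the map $\alpha_b$ adds $b$ to the lamp $\lambda_i^{\epsilon}$ at every head, where $i$ is its cell and $\epsilon$ its track. It has a local rule of radius $0$, and $\alpha_b\alpha_{b'}=\alpha_{b+b'}$. A \emph{right move} of a head at cell $i$, possible when $T_{i+1}=\mathsf R$, changes $T_iT_{i+1}$ from $\mathsf{HR}$ to $\mathsf{LH}$, keeps the track, and sets
\[
\pi'_i=\pi_i+z_i\pi_i^{\leftarrow},\qquad\pi'_{i+1}=\pi_{i+1}+z_{i+1}\pi_{i+1}^{\rightarrow}.
\]
A \emph{left move}, possible when $T_{i-1}=\mathsf L$, changes $T_{i-1}T_i$ from $\mathsf{LH}$ to $\mathsf{HR}$, keeps the track, and sets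
\[
\pi'_i=\pi_i+z_i\pi_i^{\rightarrow},\qquad\pi'_{i-1}=\pi_{i-1}+z_{i-1}\pi_{i-1}^{\leftarrow}.
\]
The map $t$ acts on all heads at once: a head on track $+$ makes a right move if possible and otherwise changes to track $-$; a head on track $-$ makes a left move if possible and otherwise changes to track $+$ (Figure~\ref{fig:zone}). The map $t'$ is defined in the same way with the words ``right'' and ``left'' exchanged. Lamps are not changed. A move affects two cells of the head's own zone, and the new letter at a cell depends only on that cell and its two neighbors, so $t$ and $t'$ are continuous and commute with the shift.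

\begin{lemma}\label{lem:invariants}
The maps $t,t',\alpha_b$ preserve all walls and, in every headed zone, all errors $e_j$. They do not change headless zones.
\end{lemma}

\begin{proof}
Headless zones contain no head and no cell affected by a move. After a move the types of a headed zone are again of the form $\mathsf L\cdots\mathsf{LHR}\cdots\mathsf R$, so no wall appears inside it. Before and after, its first type is in $\{\mathsf L,\mathsf H\}$ and its last type is in $\{\mathsf H,\mathsf R\}$. Consider a wall between zones $Z_1$ on the left and $Z_2$ on the right. If $Z_1$ is headed, the first type of $Z_2$ is not $\mathsf R$, since $\mathsf{HR}$ and $\mathsf{RR}$ are not walls. So $Z_2$ is headed or all $\mathsf L$, the pair of types at the boundary stays in $\{\mathsf H,\mathsf R\}\times\{\mathsf L,\mathsf H\}$, and all four such pairs are walls. If $Z_1$ is headless and $Z_2$ is headed, then $Z_1$ is all $\mathsf R$, since $\mathsf{LL}$ and $\mathsf{LH}$ are not walls, and both $\mathsf{RL}$ and $\mathsf{RH}$ are walls. If both are headless, nothing changes.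

The map $\alpha_b$ and a change of track alter only the lamp or track of the head's cell, which occur in no error of the zone. In a right move from $i$ to $i+1$, the values $\pi_i^{\leftarrow}$ and $\pi_{i+1}^{\rightarrow}$ are unchanged, so $e'_i=\pi'_i+z_i\pi_i^{\leftarrow}=\pi_i=e_i$ and $e'_{i+1}=\pi'_{i+1}=e_{i+1}$. The errors at cells $j<i$ and $j>i+1$ of the zone involve neither $\pi_i$ nor $\pi_{i+1}$. A left move is the mirror image.
\end{proof}

\begin{example}
Take $B=\mathbb Z_2$ and a zone of three cells with types $\mathsf{LLH}$, the head on track $+$, all lamps and errors zero. Applying $t',t',\alpha_1,t,t$ in turn gives the following types and bits.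
\[
\begin{array}{c|cccccc}
&\text{start}&t'&t'&\alpha_1&t&t\\\hline
T&\mathsf{LLH}&\mathsf{LHR}&\mathsf{HRR}&\mathsf{HRR}&\mathsf{LHR}&\mathsf{LLH}\\
\pi&110&101&011&011&001&000
\end{array}
\]
The head is back, the lamp that changed is two cells away, and the bit next to the head has changed from $1$ to $0$.
\end{example}

Consider a finite headed zone with cells $1,\dots,n$. Number its $2n$ places (cell, track) by $\mathbb Z_{2n}$ in the cyclic order $(1,+),\dots,(n,+),(n,-),\dots,(1,-)$. The content of the zone is determined by the triple
\[
(p,\lambda,e)\in\mathbb Z_{2n}\times B^{\mathbb Z_{2n}}\times\mathbb F_2^n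
\]
of head place, lamps and errors. Indeed $p$ gives the types and the track, and the bits are recovered from the two walls inward: $\pi_j=e_j+z_j\pi_j^{\leftarrow}$ for $\mathsf L$-cells from left to right, $\pi_j=e_j+z_j\pi_j^{\rightarrow}$ for $\mathsf R$-cells from right to left, and $\pi_j=e_j$ at the head. By Lemma~\ref{lem:invariants}, in these coordinates $t$ replaces $p$ by $p+1$, $t'$ replaces $p$ by $p-1$, $\alpha_b$ adds $b$ to the lamp at place $p$, and nothing else changes.

Configurations all of whose zones are finite are dense: continue any finite word on both sides by alternating types $\mathsf L,\mathsf R$, and note that $\mathsf{LR}$ and $\mathsf{RL}$ are walls. An identity between continuous maps that holds on every finite zone therefore holds everywhere. First, $tt'=t't=1$, so $t\in\operatorname{Aut}(\Gamma^{\mathbb Z})$. Second, on a finite zone $t^k\alpha_bt^{-k}$ fixes $p$ and $e$ and adds $b$ to the lamp at place $p-k$, so all these maps commute. This gives a homomorphism $\Phi:B\wr\mathbb Z\to\operatorname{Aut}(\Gamma^{\mathbb Z})$ that sends $b$ to $\alpha_b$ and the generator of $\mathbb Z$, also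 written $t$, to $t$. For $g=\prod_j(t^jb_jt^{-j})\cdot t^k$, the map $\Phi(g)$ acts on a headed zone of $n$ cells by
\begin{equation}\label{eq:action}
p\mapsto p+k,\qquad\text{adding }b_j\text{ to the lamp at place }p+k-j\text{ for each }j.
\end{equation}

\begin{proposition}\label{prop:embed}
For all finite abelian groups $A,B$ we have $A\wr(B\wr\mathbb Z)\in\mathcal G$.
\end{proposition}

\begin{proof}
Let $f(x)=1$ if cell $0$ has a head on track $+$, $\lambda_0=(0,0)$ and $\pi_0^{\leftarrow}=\pi_0^{\rightarrow}=1$, and let $f(x)=0$ otherwise. This depends only on $x_{[-1,1]}$. For $n\ge1$ let $x^{(n)}$ have a head at cell $0$ on track $+$, types $\mathsf L$ on $[-n,-1]$ and on $(n,\infty)$, types $\mathsf R$ on $[1,n]$ and on $(-\infty,-n)$, all lamps zero, $\pi_j=1$ for $1\le|j|\le n$, and all other bits zero. Then $[-n,n]$ is a zone, it contains the only head, all its errors vanish, and $f(x^{(n)})=1$.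

Let $x=\Phi(g)x^{(n)}$ and suppose $f(x)=1$. Then the head of $x$ is at its initial place and $z_0=1$. The errors in the zone still vanish, so the recursion for the bits gives $\pi_{-1}=\prod_{j=-n}^{-1}z_j$ and $\pi_1=\prod_{j=1}^nz_j$. There is no wall next to cell $0$, so $\pi_{-1}=\pi_1=1$, and all lamps of the zone are zero. By \eqref{eq:action} with $N=2(2n+1)$ places, $k\equiv0\pmod N$ and $\sum_{j\equiv i\ (\mathrm{mod}\ N)}b_j=0$ for every $i$. If $N>|k|$ and $N>|j-j'|$ for all $j,j'$ with $b_j,b_{j'}\ne0$, this forces $g=1$. So for finite $F\subseteq G\setminus\{1\}$ the point $x^{(n)}$ with $n$ large satisfies the hypothesis of Lemma~\ref{lem:isolate}, and $A\wr(B\wr\mathbb Z)$ embeds in $\operatorname{Aut}((\Gamma\times A)^{\mathbb Z})$. This group embeds in $\operatorname{Aut}(X)$ by \cite{KimRoush}.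
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $H$ is not virtually cyclic, Theorem~\ref{thm:nonvc} applies with $K=A$ and $L=B$. If $H$ is finite, then $A\wr(B\wr H)$ is finite and lies in $\mathcal G$. Let $H$ have an infinite cyclic subgroup of finite index $k$. In general, if $G_0\le G$ has index $k$, then the base of $K\wr G$ together with $G_0$ generates a subgroup of index $k$; since $G$ is a union of $k$ free orbits under left multiplication by $G_0$, this subgroup is isomorphic to $K^k\wr G_0$. Applying this twice, $B\wr H$ has a subgroup $B^k\wr\mathbb Z$ of index $k$, and $A\wr(B\wr H)$ has a subgroup $A^k\wr(B^k\wr\mathbb Z)$ of index $k$. The latter lies in $\mathcal G$ by Proposition~\ref{prop:embed}, and $\mathcal G$ is closed under commensurability. Finally, $\mathbb Z^n$ is virtually cyclic exactly for $n\le1$.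
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hoeffding}
Hoeffding, 1963.

\bibitem{KimRoush}
Kim and Roush, \emph{On the automorphism groups of subshifts}, Pure Math. Appl. Ser. B 1 (1990).

\bibitem{Mann}
Mann, Mathematika 12 (1965).

\bibitem{Salo}
Ville Salo, \emph{Wreath products in the automorphism group of a full shift}, arXiv:2305.17946 (2023).

\end{thebibliography}
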